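# Perfect henselian residue fields with automatic definability

## 1. The guess: perfect fields of characteristic $p$ behave as in characteristic $0$

Let $k$ be a field, and let $(K,v)$ be a henselian valued field with residue field $k$. Can one recover the valuation ring of $v$ from the field $K$ alone, by a first-order formula in the language of rings? In characteristic $0$ there is a clean answer: this works for all such $(K,v)$ exactly when $k$ does not itself look henselian to first-order logic. The natural guess is that the same criterion is correct for perfect fields of characteristic $p>0$. We make the guess precise, test it on simple fields, and then see that it is false for every $p$.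

For a valuation $v$ on $K$ we write $\mathcal O_v$ for its valuation ring, $\mathfrak m_v$ for the maximal ideal, $Kv$ for the residue field, and $vK$ for the value group, written additively. We identify a valuation with its ring. The trivial valuation ($\mathcal O_v=K$) is allowed, and it is henselian. Recall that $v$ is *henselian* if, for $f\in\mathcal O_v[X]$ and $a\in\mathcal O_v$ with $f(a)\in\mathfrak m_v$ and $f'(a)\notin\mathfrak m_v$, there is a root $b\in a+\mathfrak m_v$ of $f$.

**Definition 1.1.** A valuation $v$ on $K$ is *definable* if $\mathcal O_v$ is a definable subset of $K$ in $\mathcal L_{\mathrm{ring}}=\{+,-,\cdot,0,1\}$, with parameters from $K$ allowed. It is *$\emptyset$-definable* if no parameters are needed. A field $k$ has *automatic definability* (resp. *automatic $\emptyset$-definability*) if every henselian valuation with residue field $k$, on any field $K$, is definable (resp. $\emptyset$-definable). A field $k$ is *t-henselian* if it is elementarily equivalent, in $\mathcal L_{\mathrm{ring}}$, to a field that admits a non-trivial henselian valuation.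

**Example 1.2 (one definable valuation).** Let $F$ be a field and $\ell\ne\operatorname{char}F$ a prime. In $F((t))$ the ring $F[[t]]$ is the set of all $x$ such that $1+tx^\ell$ is an $\ell$-th power. Indeed, if $v(x)\ge0$, then $1+tx^\ell\in1+\mathfrak m_v$ is an $\ell$-th power by Hensel's lemma. If $v(x)<0$, then $v(1+tx^\ell)=1+\ell v(x)$ is not divisible by $\ell$. So this valuation is definable with the parameter $t$. This says nothing yet about automatic definability of $F$, which concerns all henselian $(K,v)$ with residue field $F$.

**Example 1.3 (t-henselian without any valuation).** The field $\overline{\mathbb F}_p$ has only the trivial valuation, since its nonzero elements are roots of unity. But it is elementarily equivalent to an algebraic closure of $\overline{\mathbb F}_p((X))$, which carries a non-trivial henselian valuation. So $\overline{\mathbb F}_p$ is t-henselian.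

Consider the following four conditions on a field $k$.

1. $k$ is not t-henselian.
2. $k$ has automatic definability.
3. $k$ has automatic $\emptyset$-definability.
4. All henselian valuations with residue field elementarily equivalent to $k$ are uniformly $\emptyset$-definable: there is a parameter-free $\mathcal L_{\mathrm{ring}}$-formula $\psi(x)$ that defines $\mathcal O_v$ in every henselian $(K,v)$ with $Kv\equiv k$.

We refer to them as (1)–(4). It is known that for fields $k$ of characteristic $0$ the four conditions are equivalent. In every characteristic, (4) $\Rightarrow$ (3) $\Rightarrow$ (2) is trivial, and (1) $\Rightarrow$ (4) is a theorem of Fehm and Jahnke, which we shall use. For some imperfect fields the equivalence fails: if $k$ is imperfect and has no Galois extensions of degree divisible by $p$, then every henselian valuation with residue field $k$ is definable, and such a $k$ can be t-henselian; an example is $\mathbb F_p(t)^{\mathrm{sep}}$. These examples are imperfect, so one may ask whether perfectness repairs the theorem. The problem, posed by Blaise Boissonneau, Anna De Mase, Franziska Jahnke and Pierre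 Touchard in "Growing Spines: Ad Infinitum et Ad Infinitesimalia", arXiv:2512.04932 (2025), is to prove or disprove that (1)–(4) are equivalent for every perfect field of characteristic $p>0$.

The guess is "yes". What is in doubt is the implication (2) $\Rightarrow$ (1): if $k$ is perfect and t-henselian, there should be some henselian $(K,v)$ with residue field $k$ whose valuation is not definable. Here are the two easiest tests.

**Example 1.4 (finite fields).** Let $k$ be finite. A field elementarily equivalent to $k$ is isomorphic to $k$, and a finite field has only the trivial valuation. So (1) holds, and hence all four conditions do.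

**Example 1.5 (algebraically closed fields).** Let $k$ be algebraically closed of characteristic $p$, and let $K$ be an algebraic closure of $k((X))$ with the unique extension $v$ of the $X$-adic valuation. Its residue field is algebraic over $k$, hence equals $k$, and $v$ is henselian. Since $K\equiv k$, condition (1) fails. By quantifier elimination every definable subset of $K$ is finite or cofinite. But $\mathcal O_v\supseteq k$ is infinite, and so is its complement, which contains all $X^{-n}$ with $n\geq 1$. So $v$ is not definable, (2) fails, and all four conditions fail.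

Both tests agree with the guess. A more serious test is a residue field that is visibly henselian and perfect.

## 2. Hahn fields agree with the guess, and the argument stops at $F((t))^{\mathrm{perf}}$

Recall the Hahn field $k((t^\Gamma))$, for $\Gamma$ an ordered abelian group: its elements are formal series $\sum_{\gamma\in\Gamma}a_\gamma t^\gamma$ with $a_\gamma\in k$ and well-ordered support, and the canonical valuation is the minimum of the support. It is henselian with residue field $k$ and value group $\Gamma$. If $k$ is perfect of characteristic $p$ and $\Gamma$ is $p$-divisible, it is perfect, since $\big(\sum a_\gamma t^\gamma\big)^p=\sum a_\gamma^pt^{p\gamma}$.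

An extension of valued fields is *immediate* if it changes neither the value group nor the residue field. A valued field is *algebraically maximal* if it has no proper immediate algebraic extension. In equal characteristic $p$, a valued field is *tame* exactly when it is algebraically maximal with perfect residue field and $p$-divisible value group. Hahn fields have no proper immediate extensions at all, so those with perfect residue field and $p$-divisible value group are tame.

We also need composites. If $v$ is a valuation on $K$ and $w$ one on $Kv$, the composite $w\circ v$ is the valuation on $K$ whose ring is the preimage of $\mathcal O_w$ under the residue map $\mathcal O_v\to Kv$; its residue field is $(Kv)w$. It is henselian iff both $v$ and $w$ are. For example, on $k((x))((y))$ the composite of the $y$-adic valuation with the $x$-adic valuation of $k((x))$ has residue field $k$. Its ring is strictly smaller than the $y$-adic ring, because $x^{-1}$ lies only in the latter.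

**Proposition 2.1.** Let $k$ be perfect of characteristic $p$ with $k\prec k((x^{\mathbb Q}))$ (embedded as constants). Then (2) fails: the canonical valuation on $k((y^{\mathbb Q}))$ is not definable, even with parameters. This applies to $k=k_0((s^{\mathbb Q}))$ for every perfect field $k_0$ of characteristic $p$.

*Proof.* We use a theorem of F.-V. Kuhlmann (*The algebra and model theory of tame fields*, J. reine angew. Math. 719 (2016)): if $(K,v)\subseteq(K^*,v^*)$ are tame valued fields of equal characteristic with $Kv\prec K^*v^*$ and $vK\prec v^*K^*$, then $(K,v)\prec(K^*,v^*)$.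

Let $(K,v)=k((y^{\mathbb Q}))$ and $K^*=k((x^{\mathbb Q}))((y^{\mathbb Q}))$. We put two valuations on $K^*$. Let $v^*$ be the $y$-adic one, with residue field $k((x^{\mathbb Q}))$ and value group $\mathbb Q$. Let $v'$ be its composite with the $x$-adic one; then $(K^*,v')$ is the Hahn field over $k$ with value group $\mathbb Q\oplus_{\mathrm{lex}}\mathbb Q$, the $y$-exponent coming first. Both restrict to $v$ on $K$, up to the embedding $\alpha\mapsto(\alpha,0)$ of value groups in the second case. All three valued fields are tame.

For $v^*$, the residue fields satisfy $k\prec k((x^{\mathbb Q}))$ by hypothesis, and the value groups are equal. For $v'$, the residue fields are equal, and $\mathbb Q\prec\mathbb Q\oplus_{\mathrm{lex}}\mathbb Q$ because the theory of non-trivial divisible ordered abelian groups is model complete. Hence $(K,v)\prec(K^*,v^*)$ and $(K,v)\prec(K^*,v')$. If a formula $\varphi(X,a)$ with $a$ from $K$ defined $\mathcal O_v$ in $K$, then it would define both $\mathcal O_{v^*}$ and $\mathcal O_{v'}$ in $K^*$. But $x^{-1}\in\mathcal O_{v^*}\setminus\mathcal O_{v'}$, a contradiction.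

Now let $k=k_0((s^{\mathbb Q}))$. On $k((x^{\mathbb Q}))$ take the composite of the $x$-adic valuation with the $s$-adic valuation of $k$. This is the Hahn field over $k_0$ with value group $\mathbb Q\oplus_{\mathrm{lex}}\mathbb Q$, and it extends the $s$-adic valuation of $k$ via $\alpha\mapsto(0,\alpha)$. Both fields are tame with residue field $k_0$, and $\mathbb Q\prec\mathbb Q\oplus_{\mathrm{lex}}\mathbb Q$ by model completeness again. So the theorem gives $k\prec k((x^{\mathbb Q}))$. $\square$

The sensible way to prove the guess is to extend this argument to all perfect $k$ with a non-trivial henselian valuation. Look at where the structure of $k$ enters. The valued field $k((y^{\mathbb Q}))$ is tame for every perfect $k$. The only delicate step is $k\prec k((x^{\mathbb Q}))$, and there we used that the given henselian valuation *on $k$* is tame. Here is the simplest perfect field for which this breaks.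

**Example 2.2.** Let $F$ be perfect of characteristic $p$ and
$$B_0=\bigcup_{j}F((t^{1/p^j}))\ \subseteq\ L=F((t^{\mathbb Z[1/p]})).$$
Then $B_0$ is perfect and henselian, with residue field $F$ and value group $\mathbb Z[1/p]$. Put $\theta=\sum_{j\ge1}t^{-1/p^j}\in L$; its support $\{-1/p,-1/p^2,\dots\}$ is well-ordered. Then $\theta^p=\sum_{j\ge1}t^{-1/p^{j-1}}=t^{-1}+\theta$, so $\theta$ is algebraic over $B_0$. But $\theta\notin B_0$, because the exponents in an element of $B_0$ have bounded denominators. As $L$ has the same residue field and value group as $B_0$, the extension $B_0(\theta)/B_0$ is a proper immediate algebraic extension. So $B_0$ is not algebraically maximal, hence not tame, and the theorem on tame fields says nothing about it.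

So a perfect henselian field may fail to solve Artin–Schreier equations that its immediate extensions solve. We shall turn this failure into a counterexample.

## 3. The theorem, and condition (4) as uniqueness of a valuation

**Theorem 3.1.** Let $p$ be a prime and $q>2$ a power of $p$. Let $F_0$ be a perfect field containing $\mathbb F_q$ such that

(a) $F_0$ is not t-henselian, and

(b) $F_0^\times/(F_0^\times)^{q-1}$ is infinite.

Then there is a perfect field $k\supseteq F_0$ with a non-trivial henselian valuation $w$, $kw=F_0$, satisfying (4). Such $F_0$ exist for every $p$: one may take $F_0=\kappa(s)^{\mathrm{perf}}$ for any perfect field $\kappa\supseteq\mathbb F_q$.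

For this $k$, conditions (4), (3) and (2) hold while (1) fails. So the guess is refuted for every prime $p$: for perfect fields of characteristic $p$, none of (2), (3), (4) implies (1). Together with Proposition 2.1 this shows that both outcomes occur among perfect t-henselian fields of characteristic $p$: some have uniform automatic $\emptyset$-definability, others do not even have automatic definability with parameters.

To find out what $k$ has to satisfy, recall **Beth's definability theorem**: if $T$ is a theory in a language $\mathcal L\cup\{P\}$ and every $\mathcal L$-structure has at most one expansion to a model of $T$, then some $\mathcal L$-formula is equivalent to $P$ modulo $T$. Apply this to the theory of henselian valued fields $(K,\mathcal O)$ with residue field a model of $\mathrm{Th}(k)$, where $P$ is the predicate $\mathcal O$. Condition (4) says that $\mathcal O$ is explicitly definable in this theory. So it holds iff no field carries two different henselian valuations whose residue fields are both $\equiv k$. For perfect fields this can be sharpened.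

**Proposition 3.2.** For a perfect field $k$ of any characteristic, (4) holds iff there is no field $k_2\equiv k$ with a non-trivial henselian valuation $u$ whose residue field satisfies $k_2u\equiv k$.

*Proof.* If such $(k_2,u)$ exists, let $K=k_2((X))$. The $X$-adic valuation and its composite with $u$ are distinct henselian valuations with residue fields $k_2\equiv k$ and $k_2u\equiv k$. No single formula can define both rings in $K$, so (4) fails.

Conversely, suppose (4) fails. By Beth there are distinct henselian $v_1,v_2$ on some $K$ with $Kv_i\equiv k$. If they are comparable, the finer one induces on the residue field of the coarser one a non-trivial henselian valuation $u$ of the required kind. If they are incomparable, then $Kv_1$ or $Kv_2$ is separably closed, because two henselian valuations with non-separably-closed residue fields are comparable (Engler–Prestel, *Valued Fields*, Thm. 4.4.2). Being separably closed is an elementary property, so $k$ is separably closed, and, being perfect, algebraically closed. Then let $k_2$ be an algebraic closure of $k((X))$ with its canonical valuation: it is henselian and non-trivial,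 has residue field $k$, and $k_2\equiv k$. $\square$

So we need a perfect henselian field $k$ whose theory is never shared by a henselian field and its residue field at the same time. Condition (a) gives us a fixed reference point: if $kw=F_0$ is not t-henselian, then by Fehm–Jahnke the ring $\mathcal O_w$ is already $\emptyset$-definable in $k$, so we may use it in first-order sentences. The task is to find sentences about $(k,\mathcal O_w)$ that contradict each other when they hold both in a field $M$ and in the residue field $N$ of a non-trivial henselian valuation on $M$.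

## 4. Twisted Artin–Schreier maps and their thresholds

From now on $q$ is a fixed power of $p$. For a field $K$ of characteristic $p$ and $d\in K^\times$ put
$$\wp_d(z)=dz^q-z .$$
This is an additive map $K\to K$; for $d=1$ and $q=p$ it is the Artin–Schreier map.

**Lemma 4.1.** Let $(K,v)$ be a valued field of characteristic $p$ and $d\in\mathcal O_v^\times$.

(i) If $v(\wp_d(z))\ge0$, then $v(z)\ge0$.

(ii) If $\wp_d(z)=0$ and $v(z)>0$, then $z=0$.

If $v$ is henselian, then moreover:

(iii) $\mathfrak m_v\subseteq\wp_d(\mathfrak m_v)$.

(iv) For $p\nmid n$, every element of $1+\mathfrak m_v$ is the $n$-th power of an element of $1+\mathfrak m_v$.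

*Proof.* (i) If $v(z)<0$, then $v(dz^q)=qv(z)<v(z)$, so $v(\wp_d(z))=qv(z)<0$. (ii) If $z\ne0$, then $dz^{q-1}=1$, so $(q-1)v(z)=0$, and $v(z)>0$ is impossible. (iii) For $a\in\mathfrak m_v$, the polynomial $dX^q-X-a$ has value $-a\in\mathfrak m_v$ and derivative $-1$ at $0$, so Hensel's lemma gives a root in $\mathfrak m_v$. (iv) For $a\in1+\mathfrak m_v$, apply Hensel's lemma to $X^n-a$ at $1$, where the derivative is $n\ne0$. $\square$

Two identities will be used all the time. First, if $d=d_0f^{q-1}$, then $\wp_d(z)=f^{-1}\wp_{d_0}(fz)$. Hence, for a valuation ring $\mathcal O$ of $K$, $d_0\in\mathcal O^\times$, $f\in\mathcal O^\times$ and $g\in K^\times$,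
$$f\cdot\big(g\mathcal O+\wp_d(K)\big)=g\mathcal O+\wp_{d_0}(K).\tag{4.1}$$
Secondly, if $K$ is perfect, put $\rho_d(x)=(x/d)^{1/q}$. This is additive, $d\,\rho_d(x)^q=x$, and therefore
$$x=\rho_d(x)+\wp_d(\rho_d(x)),\qquad\text{so}\qquad x\in\rho_d^j(x)+\wp_d(K)\ \text{ for all }j\ge0.\tag{4.2}$$
Modulo $\wp_d(K)$ we may replace $x$ by $\rho_d(x)$. If $d$ is a unit, this divides the value by $q$.

In Hahn fields the process (4.2) can be carried to the limit, and nothing is left but a constant.

**Lemma 4.2.** Let $F$ be perfect of characteristic $p$, $\Gamma$ a $p$-divisible ordered abelian group, $L=F((t^\Gamma))$ and $e\in F^\times$. Then $L=F+\wp_e(L)$. More precisely, if $b_-\in L$ has support in $\Gamma_{<0}$, then $z=\sum_{j\ge1}\rho_e^j(b_-)$ exists in $L$ and $\wp_e(z)=b_-$.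

*Proof.* Write $b\in L$ as $b=b_-+b_0+b_+$, its negative, constant and positive parts. By Lemma 4.1(iii), $b_+\in\wp_e(L)$. It remains to treat $b_-$.

Let $S\subseteq\Gamma_{<0}$ be the support of $b_-$, so that $\rho_e^j(b_-)$ has support $S/q^j$. To form the infinite sum we must show that $\bigcup_jS/q^j$ is well-ordered and that each of its elements lies in only finitely many $S/q^j$. Both follow if there is no infinite sequence of distinct pairs $(\gamma_i,j_i)\in S\times\mathbb N$ with $\gamma_i/q^{j_i}$ non-increasing. Suppose there is one. Since $S$ and $\mathbb N$ are well-ordered, we may pass to a subsequence along which both $\gamma_i$ and $j_i$ are non-decreasing. As $\gamma_i<0$,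
$$\gamma_{i+1}/q^{j_{i+1}}\ \ge\ \gamma_i/q^{j_{i+1}}\ \ge\ \gamma_i/q^{j_i},$$
and at least one inequality is strict because the pairs are distinct. So the values strictly increase, a contradiction.

Hence $z\in L$ exists. Since taking $q$-th powers in $L$ acts termwise, $ez^q=\sum_{j\ge1}e\rho_e^j(b_-)^q=\sum_{j\ge1}\rho_e^{j-1}(b_-)=b_-+z$, that is, $\wp_e(z)=b_-$. $\square$

**Example 4.3 (one scale).** Let $k=B_0$ as in Example 2.2, with valuation ring $\mathcal O$, and let $d\in F^\times$. By Lemma 4.2, $\theta_d=\sum_{j\ge1}\rho_d^j(t^{-1})=\sum_{j\ge1}c_jt^{-1/q^j}$, with all $c_j\in F^\times$, satisfies $\wp_d(\theta_d)=t^{-1}$ in $L$. We claim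
$$t^{-1}\notin\mathcal O+\wp_d(k),\qquad\text{but}\qquad g\mathcal O+\wp_d(k)=k\ \text{ for every }g\in k\setminus\mathcal O .$$
If $t^{-1}=r+\wp_d(z)$ with $r\in\mathcal O$ and $z\in k$, then $\wp_d(\theta_d-z)=r$, so $v(\theta_d-z)\ge0$ by Lemma 4.1(i). Then $z$ has the same negative part as $\theta_d$, which has unbounded denominators: a contradiction. For the second claim, let $x\in k$ with $v(x)<0$. By (4.2), $x\in\rho_d^j(x)+\wp_d(k)$, and $v(\rho_d^j(x))=v(x)/q^j>v(g)$ for large $j$, so $\rho_d^j(x)\in g\mathcal O$.

In this example $\wp_d$ has a sharp *threshold*. An element $b\notin\mathcal O+\wp_d(k)$ can be moved into $g\mathcal O$ modulo $\wp_d(k)$ exactly when $g\notin\mathcal O$. The plan is to build a field in which each unit $d$ has such a threshold, but where the threshold depends on $d$ and can lie arbitrarily far out. For a field $k$ of characteristic $p$ with a valuation ring $\mathcal O$, consider: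

* **S1.** $\forall d\in\mathcal O^\times\ \exists b:\ b\notin\mathcal O+\wp_d(k)$.
* **S2.** $\forall g\in k^\times\ \exists d\in\mathcal O^\times\ \exists b:\ b\notin g\mathcal O+\wp_d(k)$.
* **S3.** $\forall d\in\mathcal O^\times\ \forall b,b'\in k\setminus(\mathcal O+\wp_d(k))\ \forall g\in k^\times:\ b\in g\mathcal O+\wp_d(k)\iff b'\in g\mathcal O+\wp_d(k)$.

In words: every $\wp_d$ misses something modulo $\mathcal O$ (S1); the missed elements for one and the same $d$ all have the same threshold (S3); thresholds go beyond every $g$ (S2). By Example 4.3 and (4.1), $B_0$ satisfies S1 and S3, but not S2. Can one get all three with a single map $\wp_d$? No.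

**Remark 4.4.** Suppose there are finitely many $d_1,\dots,d_r\in\mathcal O^\times$ such that every $d\in\mathcal O^\times$ is of the form $d_if^{q-1}$ with $f\in\mathcal O^\times$. Then S1, S2, S3 cannot all hold. Indeed, choose $b_i\notin\mathcal O+\wp_{d_i}(k)$ by S1, and let $g$ be one of the $b_i$ of least value. Then all $b_i\in g\mathcal O$, and $g\notin\mathcal O$, so $\mathcal O\subseteq g\mathcal O$. By S2 there are $d=d_if^{q-1}$ and $b'$ with $b'\notin g\mathcal O+\wp_d(k)$. By (4.1), $fb'\notin g\mathcal O+\wp_{d_i}(k)$, and in particular $fb'\notin\mathcal O+\wp_{d_i}(k)$. But $b_i\in g\mathcal O$, so S3 for the pair $b_i,fb'$ is violated.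

This is why the usual Artin–Schreier map alone will not do, why $q=2$ is excluded, and why hypothesis (b) asks for infinitely many classes: for a henselian $\mathcal O$ with residue field $F_0\subseteq\mathcal O$, every unit is $d_0f^{q-1}$ with $d_0\in F_0^\times$ and $f\in1+\mathfrak m$, by Lemma 4.1(iv).

## 5. S1–S3 force uniqueness

Before constructing anything, we check that S1–S3 are the right target. Suppose $u$ is a non-trivial henselian valuation on $M$ with residue field $N$, and both $M$ and $N$ satisfy S1–S3. A unit $d$ of $M$ reduces to a unit $\bar d$ of $N$, and by S1 in $N$ something missed by $\wp_{\bar d}$ already lives in $N$. So the threshold of $d$ lies inside $\mathcal O_u$. But S2 in $M$ asks for a $d$ with threshold beyond $\mathcal O_u$. Here is the precise version.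

**Proposition 5.1.** Let $k$ be a field of characteristic $p$ with a henselian valuation $w$ whose residue field $F_0=kw$ is not t-henselian, and suppose that S1, S2, S3 hold for $\mathcal O=\mathcal O_w$. If $v_1,v_2$ are henselian valuations on a field $K$ (of any characteristic) with $Kv_1\equiv Kv_2\equiv k$, then $v_1=v_2$. Consequently $k$ satisfies (4).

*Proof.* **Step 1: make S1–S3 part of the theory of $k$.** By (1) $\Rightarrow$ (4) for $F_0$ (Fehm–Jahnke) there is a parameter-free formula $\psi$ that defines $\mathcal O_v$ in every henselian $(K,v)$ with $Kv\equiv F_0$. In particular $\psi(k)=\mathcal O_w$. That $\psi$ defines a valuation ring is one sentence; that this ring is henselian is a scheme of sentences, one for each degree; and each sentence of $\mathrm{Th}(F_0)$, read in the residue field of $\psi$, is a sentence about $k$. So for every $k'\equiv k$, the set $\psi(k')$ is a henselian valuation ring with residue field $\equiv F_0$, and S1–S3 hold in $k'$ with $\mathcal O$ read as $\psi(k')$.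

**Step 2: show that $v_1$ and $v_2$ are comparable.** Let $k_i=Kv_i$, and let $V_i$ be the composite of $v_i$ with the valuation on $k_i$ whose ring is $\psi(k_i)$. It is henselian with residue field $\equiv F_0$. By the choice of $\psi$, $\mathcal O_{V_1}=\psi(K)=\mathcal O_{V_2}$. Write $V=V_1=V_2$. Both $\mathcal O_{v_1}$ and $\mathcal O_{v_2}$ contain $\mathcal O_V$, and the overrings of a valuation ring are linearly ordered by inclusion.

**Step 3: pass to the residue fields.** Suppose $v_1\ne v_2$, say $\mathcal O_{v_1}\subsetneq\mathcal O_{v_2}$. Put $M=k_2$ and $N=k_1$. Then $v_1$ induces a non-trivial valuation $u$ on $M$ with residue field $N$. Let $\mathrm{res}:\mathcal O_u\to N$ be the residue map, $\mathcal O_M=\psi(M)$ and $\mathcal O_N=\psi(N)$. We claim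
$$\mathcal O_M=\mathrm{res}^{-1}(\mathcal O_N),\qquad\text{so}\qquad\mathfrak m_u\subseteq\mathcal O_M\subseteq\mathcal O_u.\tag{5.1}$$
Let $x\in M$ with lift $X\in\mathcal O_{v_2}$. As $V=V_2$, we have $x\in\mathcal O_M$ iff $X\in\mathcal O_V$. As $V=V_1$, this holds iff $X\in\mathcal O_{v_1}$ and its residue in $N$ lies in $\mathcal O_N$, that is, iff $x\in\mathcal O_u$ and $\mathrm{res}(x)\in\mathcal O_N$. This is (5.1).

**Step 4: choose a $g$ outside $\mathcal O_u$.** Let $g\in M\setminus\mathcal O_u$. For $x\in\mathcal O_u$ we have $x/g\in\mathfrak m_u\subseteq\mathcal O_M$. Hence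
$$\mathcal O_M\subseteq\mathcal O_u\subseteq g\mathcal O_M.\tag{5.2}$$

**Step 5: use S2 in $M$ to get a far threshold.** There are $d\in\mathcal O_M^\times$ and $b'\in M$ with $b'\notin g\mathcal O_M+\wp_d(M)$. By (5.2), also $b'\notin\mathcal O_M+\wp_d(M)$.

**Step 6: use S1 in $N$ to get a near threshold for the same $d$.** By (5.1), $\bar d=\mathrm{res}(d)\in\mathcal O_N^\times$. By S1 in $N$ there is $\bar b\in N\setminus(\mathcal O_N+\wp_{\bar d}(N))$. Let $b\in\mathcal O_u$ lift $\bar b$. Then $b\notin\mathcal O_M+\wp_d(M)$. For suppose $b=r+\wp_d(z)$ with $r\in\mathcal O_M\subseteq\mathcal O_u$ and $z\in M$. Then $u(\wp_d(z))\ge0$, and $d\in\mathcal O_M^\times\subseteq\mathcal O_u^\times$, so $u(z)\ge0$ by Lemma 4.1(i). Applying $\mathrm{res}$ gives $\bar b\in\mathcal O_N+\wp_{\bar d}(N)$, a contradiction. On the other hand, $b\in\mathcal O_u\subseteq g\mathcal O_M$.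

**Step 7: contradict S3.** Both $b$ and $b'$ lie outside $\mathcal O_M+\wp_d(M)$, while $b\in g\mathcal O_M+\wp_d(M)$ and $b'\notin g\mathcal O_M+\wp_d(M)$. This contradicts S3 in $M$. So $v_1=v_2$.

**Step 8: deduce (4).** Let $T$ be the $\mathcal L_{\mathrm{ring}}\cup\{\mathcal O\}$-theory of henselian valued fields with residue field a model of $\mathrm{Th}(k)$. We have shown that every $\mathcal L_{\mathrm{ring}}$-structure has at most one expansion to a model of $T$. By Beth's theorem there is a parameter-free $\mathcal L_{\mathrm{ring}}$-formula $\psi^*(x)$ with $T\models\forall x(\mathcal O(x)\leftrightarrow\psi^*(x))$. This is (4). $\square$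

It remains to find $F_0$ and to construct $k$.

## 6. The fields $\kappa(s)^{\mathrm{perf}}$

**Proposition 6.1.** Let $q>2$ be a power of $p$, $\kappa\supseteq\mathbb F_q$ a perfect field and $F_0=\kappa(s)^{\mathrm{perf}}=\bigcup_n\kappa(s^{1/p^n})$. Then $F_0$ is perfect, it is not t-henselian, and $F_0^\times/(F_0^\times)^{q-1}$ is infinite.

*Proof.* For $r=s^{1/p^n}$ and a monic irreducible $\pi\in\kappa[r]$, the valuation $v_\pi$ of $\kappa(r)$ extends to $F_0=\kappa(r)^{\mathrm{perf}}$ by $v_\pi(x)=p^{-m}v_\pi(x^{p^m})$, where $m$ is large enough that $x^{p^m}\in\kappa(r)$. Its value group is $\mathbb Z[1/p]$.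

**Step 1: infinitely many classes.** Take $n=0$. If $\pi\ne\pi'$ are monic irreducibles in $\kappa[s]$, then $v_\pi(\pi/\pi')=1$. Since $q-1>1$ is prime to $p$, $1\notin(q-1)\mathbb Z[1/p]$. So $\pi$ and $\pi'$ lie in different classes modulo $(q-1)$-th powers, and there are infinitely many monic irreducibles.

**Step 2: a sentence that holds in henselian fields.** Let $\ell$ be a prime divisor of $q-1$, so $\ell\ne p$. The sentence $\tau$ says: for every $c$ that is not an $\ell$-th power there is $e\ne0$ such that for all $x,y$
$$1+e\big((x^\ell-c)^{-1}-(y^\ell-c)^{-1}\big)\ \text{ is an }\ell\text{-th power.}$$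
Let $L$ be a field of characteristic $p$ with a non-trivial henselian valuation $u$; we show that $\tau$ holds in $L$. Let $c\notin L^\ell$. If $u(x^\ell-c)>u(c)$ for some $x$, then $x^\ell/c\in1+\mathfrak m_u$ is an $\ell$-th power by Lemma 4.1(iv), so $c\in L^\ell$, a contradiction. Hence $u((x^\ell-c)^{-1})\ge-u(c)$ for all $x$. As $u$ is non-trivial, there is $e\ne0$ with $u(e)>u(c)$. For this $e$, the displayed element always lies in $1+\mathfrak m_u$, and it is an $\ell$-th power by Lemma 4.1(iv).

**Step 3: the sentence fails in $F_0$.** Take $c=s$. It is not an $\ell$-th power, because its $s$-adic value is $1\notin\ell\mathbb Z[1/p]$. Let $e\in F_0^\times$ be arbitrary, say $e\in\kappa(r)$ with $r=s^{1/p^n}$. We look for a place $\pi$ that is invisible to $e$ and $r$, at which some $x^\ell-s$ has a zero of the wrong order. Let $P_1,\dots,P_a\in\kappa[r]$ be the monic irreducibles occurring in $e$, together with $r$. Put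
$$g=\prod_iP_i,\qquad h=g^\ell/r-1 .$$
As $r\mid g$ and $\ell\ge2$, the polynomial $g^\ell/r$ is divisible by every $P_i$, including $r$. So $h\equiv-1$ modulo every $P_i$, and $\deg h=\ell\deg g-1>0$. Hence $h$ has a monic irreducible factor $\pi\notin\{P_1,\dots,P_a\}$. Then $\pi\mid rh=g^\ell-r$, $\pi\nmid r$ and $\pi\nmid g$.

If $\pi^2\mid g^\ell-r$, replace $g$ by $g+\pi$. Since
$$(g+\pi)^\ell-r\equiv(g^\ell-r)+\ell g^{\ell-1}\pi\pmod{\pi^2}$$
and $\pi\nmid\ell g^{\ell-1}$, the new $g$ satisfies $v_\pi(g^\ell-r)=1$. So we may assume $v_\pi(g^\ell-r)=1$. Put $x=g^{p^n}$ and $y=0$. Then $x^\ell-s=(g^\ell-r)^{p^n}$ has $v_\pi$-value $p^n$, while $v_\pi(e)=v_\pi(s)=0$. Therefore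
$$v_\pi\Big(1+e\big((x^\ell-s)^{-1}+s^{-1}\big)\Big)=-p^n\notin\ell\,\mathbb Z[1/p],$$
and this element is not an $\ell$-th power. As $e$ was arbitrary, $\tau$ fails in $F_0$.

A field elementarily equivalent to $F_0$ has characteristic $p$ and does not satisfy $\tau$, so by Step 2 it has no non-trivial henselian valuation. Thus $F_0$ is not t-henselian. $\square$

## 7. One new scale: solving $\wp_e$ without solving $\wp_d$

From now on $q>2$, and $F_0$ is as in Theorem 3.1. We want to put a valuation of value group $\mathbb Z[1/p]$ on top of a field $F$ so that at this new scale the maps $\wp_d$ with $d$ in a prescribed set $D\subseteq F_0^\times$ keep their threshold as in Example 4.3, while all other maps $\wp_e$, $e\in F_0^\times$, become onto modulo $F$ as in Lemma 4.2. The first field $B_0$ is too small for the second purpose, and the full Hahn field is too large for the first. So we look in between. The danger is that adjoining solutions of $\wp_e(z)=b$ may bring in $\theta_d$.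

This danger is real for some $e\neq d$, and it tells us which sets $D$ are possible. If $e=df^{q-1}$ with $f\in F_0^\times$, then $\wp_e(f^{-1}\theta_d)=f^{-1}\wp_d(\theta_d)=f^{-1}t^{-1}$. So solving $\wp_e(z)=f^{-1}t^{-1}$ in $L$ means adjoining $f^{-1}\theta_d$ up to an element of $\ker\wp_e$, and $\ker\wp_e\cap L\subseteq F$ because $F$ is relatively algebraically closed in $L$ (Step 1 below); so it brings in $\theta_d$. If $e=d^p$, then $\wp_e(z^p)=\wp_d(z)^p$, so $\theta_d^p$ solves $\wp_e(z)=t^{-p}$, and a perfect field containing $\theta_d^p$ contains $\theta_d$. In both cases $d$ and $e$ generate the same subgroup modulo $(q-1)$-th powers (in the second case because $p$ is prime to $q-1$). So we must not try to separate such $d$ and $e$.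

**Definition 7.1.** For $d,e\in F_0^\times$ write $d\approx e$ if $d$ and $e$ generate the same subgroup of $F_0^\times/(F_0^\times)^{q-1}$.

For example, for $q=3$ a class is just a coset of the squares. For $q=4$, one has $d\approx d^2$. In general a cyclic group of exponent dividing $q-1$ has at most $q-1$ generators, so each $\approx$-class consists of at most $q-1$ cosets of $(F_0^\times)^{q-1}$. By (b) there are infinitely many $\approx$-classes. The next lemma says that $\approx$ is the only obstruction.

**Lemma 7.2.** Let $F\supseteq F_0$ be a perfect field with a (possibly trivial) valuation $\mu$, trivial on $F_0$, whose residue map restricts to an isomorphism of $F_0$ onto the residue field; we identify the two. Let $\emptyset\ne D\subseteq F_0^\times$ be a union of $\approx$-classes. Then there are a perfect field $F'\supseteq F$, a henselian valuation $v$ on $F'$ with value group $\mathbb Z[1/p]$ and $\mathcal O_v=F\oplus\mathfrak m_v$ (so with residue field $F$), and $t\in F'$ with $v(t)>0$, such that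

(A) $F'=F+\wp_e(F')$ for every $e\in F_0^\times\setminus D$;

(B) $t^{-1}\notin\mathcal O_v+\wp_d(F')$ for every $d\in D$.

*Proof.* **Step 1: set up the Hahn field.** Let $L=F((t^{\mathbb Z[1/p]}))$ with its canonical valuation $v$. It is henselian and perfect. Moreover, $F$ is relatively algebraically closed in $L$: if $f\in L^\times$ is algebraic over $F$, then $v$, being trivial on $F$, is trivial on the algebraic extension $F(f)$. Let $f_0\in F$ be the residue of $f$. Then $f-f_0\in F(f)$ has positive value or is $0$, so $f=f_0\in F$.

For $d\in D$, Lemma 4.2 gives $\theta_d=\sum_{j\ge1}\rho_d^j(t^{-1})=\sum_{j\ge1}c_jt^{-1/q^j}\in L$, with all $c_j\in F^\times$, and $\wp_d(\theta_d)=t^{-1}$.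

**Step 2: choose $F'$ as large as possible without any $\theta_d$.** Let $B_0=\bigcup_jF((t^{1/p^j}))\subseteq L$. It is perfect, and henselian as the union of a chain of henselian fields. It contains no $\theta_d$, since exponents of elements of $B_0$ have bounded denominators. Consider the fields $B$ with $B_0\subseteq B\subseteq L$, $B/B_0$ algebraic, and $\theta_d\notin B$ for all $d\in D$. This family contains $B_0$ and is closed under unions of chains. By Zorn's lemma it has a maximal member $F'$. As an algebraic extension of $B_0$, the field $F'$ is perfect and henselian for the restriction of $v$. It has value group $\mathbb Z[1/p]$, and $\mathcal O_v\cap F'=F\oplus\mathfrak m_{F'}$, since $F\subseteq F'\subseteq L$ and $F$ is the residue field of $L$.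

**Step 3: the claim to be shown.** We shall prove the following.

**Claim.** If $e\in F_0^\times\setminus D$, $b\in F'$, $z\in L$ and $\wp_e(z)=b$, then $z\in F'$.

Write $B=F'$. As $z$ is algebraic over $B$, by maximality it suffices to show that $\theta_d\notin B(z)$ for every $d\in D$; then $B(z)$ belongs to the family and $B(z)=B$. So suppose that $\theta=\theta_d\in B(z)$ for some $d\in D$. We derive $d\approx e$, which contradicts $d\in D$, $e\notin D$, as $D$ is a union of $\approx$-classes. The idea is to compare the Galois groups of the equations for $z$ and for $\theta$, and to remember how the Galois group of the kernels of $\wp_e$ and $\wp_d$ acts on them.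

In an algebraic closure of $L$ let $M_d=\ker\wp_d$ and $M_e=\ker\wp_e$. The polynomial $dX^q-X$ has derivative $-1$, so $M_d$ has $q$ elements. It is an $\mathbb F_q$-space, since $d(am)^q=a\,dm^q=am$ for $a\in\mathbb F_q$, $m\in M_d$; so it is one-dimensional. For $0\ne m\in M_d$ we have $m^{q-1}=d^{-1}$. The same holds for $e$. Let $E=F(M_d,M_e)$, a finite Galois extension of $F$, so that $EB=B(M_d,M_e)$, and let $A=\mathrm{Gal}(EB/B)$. As $\mathbb F_q\subseteq B$, the group $A$ acts $\mathbb F_q$-linearly on the lines $M_d$ and $M_e$, hence through characters $\chi_d,\chi_e:A\to\mathbb F_q^\times$ by scalar multiplication.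

**Step 4: $\theta$ does not lie in $EB$.** This will make the Galois group for $\theta$ non-trivial. By Step 1, $E\cap L=F$, and as $E/F$ is Galois, $[EL:L]=[E:E\cap L]=[E:F]$. Suppose $\theta\in EB$. Then $B(\theta)\subseteq EB\cap L$. Since $EL=(EB)L$ and $B(\theta)\subseteq L$,
$$[E:F]=[EL:L]\le[EB:B(\theta)]=\frac{[EB:B]}{[B(\theta):B]}\le\frac{[E:F]}{[B(\theta):B]}.$$
So $[B(\theta):B]=1$ and $\theta\in B=F'$, a contradiction.

**Step 5: an equivariant map between the Galois groups.** Let $\Omega=EB(z)$. The roots of $eX^q-X-b$ are the elements of $z+M_e$, and $M_d,M_e\subseteq EB$. So $\Omega$ is the splitting field over $B$ of the separable polynomials $dX^q-X$, $eX^q-X$, $eX^q-X-b$, and it is Galois over $B$. It contains $\theta$ by assumption. Likewise $EB(\theta)/EB$ is Galois, as the conjugates of $\theta$ lie in $\theta+M_d$.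

For $\tau\in\mathrm{Gal}(\Omega/EB)$ we have $\wp_e(\tau z)=b$, so $\tau z-z\in M_e$. As $\tau$ fixes $M_e$ pointwise, $\tau\mapsto\tau z-z$ is a homomorphism, and it is injective because $\Omega=EB(z)$. Let $W'\subseteq M_e$ be its image. In the same way, $\tau\mapsto\tau\theta-\theta$ is an injective homomorphism from $\mathrm{Gal}(EB(\theta)/EB)$ onto a subgroup $W\subseteq M_d$, and $W\ne0$ by Step 4. Restriction $\mathrm{Gal}(\Omega/EB)\to\mathrm{Gal}(EB(\theta)/EB)$ is surjective, so it induces a surjective homomorphism
$$\varphi:W'\to W,\qquad\varphi(\tau z-z)=\tau\theta-\theta .$$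

Now let $\sigma\in A$ and let $\tilde\sigma\in\mathrm{Gal}(\Omega/B)$ be a lift. As $b\in B$, $\tilde\sigma^{-1}z=z+m$ with $m\in M_e$. For $\tau\in\mathrm{Gal}(\Omega/EB)$ we have $\tau m=m$, hence
$$\tilde\sigma\tau\tilde\sigma^{-1}z=\tilde\sigma\big(z+m+(\tau z-z)\big)=\tilde\sigma\big(\tilde\sigma^{-1}z\big)+\tilde\sigma(\tau z-z)=z+\chi_e(\sigma)(\tau z-z).$$
As $t^{-1}\in B$, the same computation with $\theta$ gives $\tilde\sigma\tau\tilde\sigma^{-1}\theta-\theta=\chi_d(\sigma)(\tau\theta-\theta)$. Since $EB/B$ is Galois, $\tilde\sigma\tau\tilde\sigma^{-1}\in\mathrm{Gal}(\Omega/EB)$. Therefore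
$$\chi_e(\sigma)W'\subseteq W',\qquad\varphi(\chi_e(\sigma)x)=\chi_d(\sigma)\varphi(x)\quad(\sigma\in A,\ x\in W').\tag{7.1}$$

**Step 6: the two characters have the same kernel.** Fix $x\in W'$ with $\varphi(x)\ne0$. If $\chi_e(\sigma)=1$, then (7.1) gives $\varphi(x)=\chi_d(\sigma)\varphi(x)$, so $\chi_d(\sigma)=1$. Conversely, let $\chi_d(\sigma)=1$ and suppose $\zeta=\chi_e(\sigma)\ne1$. As $\zeta^{q-1}=1$, we have $\sum_{i=0}^{q-2}\zeta^i=0$. By (7.1) applied to the powers of $\sigma$, $\varphi(\zeta^ix)=\varphi(x)$ for all $i$. Applying the additive map $\varphi$ to $0=\sum_{i=0}^{q-2}\zeta^ix$ gives $0=(q-1)\varphi(x)=-\varphi(x)\ne0$, a contradiction. So $\ker\chi_d=\ker\chi_e$.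

**Step 7: Kummer theory, and descent from $B$ to $F_0$.** The field $B(M_d)$ is the fixed field of $\ker\chi_d$ in $EB$, and similarly for $e$. So $B(M_d)=B(M_e)$. The nonzero elements of $M_d$ and $M_e$ are the $(q-1)$-th roots of $d^{-1}$ and $e^{-1}$, and $B$ contains $\mu_{q-1}=\mathbb F_q^\times$. By Kummer theory $d$ and $e$ generate the same subgroup of $B^\times/(B^\times)^{q-1}$, say
$$e=d^if^{q-1},\qquad d=e^{i'}f'^{\,q-1}\qquad(f,f'\in B^\times).$$
The composite $\mu\circ v$ on $B$ has residue field $F_0$, is trivial on $F_0$, and its residue map is the identity on $F_0$. Since $d,e$ have value $0$, so do $f,f'$. Taking residues, we get the same two equations with $\bar f,\bar f'\in F_0^\times$, which means $d\approx e$. This is the contradiction we wanted, and the Claim is proved.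

**Step 8: proof of (A).** Let $e\in F_0^\times\setminus D$ and $b\in F'$. By Lemma 4.2, $b=r+\wp_e(z)$ with $r\in F$, $z\in L$. The Claim, applied to $b-r\in F'$, gives $z\in F'$.

**Step 9: proof of (B).** We know that $\theta_d\notin F'$; we must exclude even a solution modulo $\mathcal O_v$. Suppose $t^{-1}=r+\wp_d(z)$ with $r,z\in F'$ and $v(r)\ge0$. Then $\wp_d(\theta_d-z)=r$ in $L$, so $v(\theta_d-z)\ge0$ by Lemma 4.1(i). Write $\theta_d-z=c_0+c_+$ with $c_0\in F$ and $c_+=0$ or $v(c_+)>0$. Then $\wp_d(c_+)=r-\wp_d(c_0)$ lies in $F'$, and it lies in the maximal ideal. By Lemma 4.1(iii) in the henselian field $F'$ there is $y\in\mathfrak m_{F'}$ with $\wp_d(y)=\wp_d(c_+)$. So $\wp_d(y-c_+)=0$ with $y-c_+$ zero or of positive value, and $y=c_+$ by Lemma 4.1(ii). Hence $\theta_d=z+c_0+c_+\in F'$, a contradiction. $\square$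

## 8. The tower $k=\bigcup_nF_n$ satisfies S1–S3

Since there are infinitely many $\approx$-classes, we can partition
$$F_0^\times=D_1\sqcup D_2\sqcup\cdots$$
into infinitely many non-empty sets, each a union of $\approx$-classes: single out distinct classes $C_2,C_3,\dots$ with something left over, put $D_n=C_n$ for $n\ge2$, and let $D_1$ be the rest. The elements of $D_m$ are to get their threshold at level $m$.

Starting from $F_0$ with the trivial valuation $\mu$, apply Lemma 7.2 repeatedly. Let $F_n=(F_{n-1})'$ be the field obtained with $D=D_n$, with its valuation $v_n$, the element $t_n$, and the residue map $\pi_n:\mathcal O_{v_n}\to F_{n-1}$, which is the identity on $F_{n-1}$. The valuation $\mu$ used on $F_{n-1}$ is the composite $v_1\circ\cdots\circ v_{n-1}$. Its residue field is $F_0$, and its residue map $\pi_1\circ\cdots\circ\pi_{n-1}$ is the identity on $F_0$, so Lemma 7.2 applies. Let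
$$k=\bigcup_nF_n .$$

For $m\le n$ let $\mathcal O_{m,n}\subseteq F_n$ be the valuation ring of the composite of $v_n,\dots,v_{m+1}$, with residue field $F_m$ (so $\mathcal O_{m,m}=F_m$). Thus $\mathcal O_{m,n+1}=\pi_{n+1}^{-1}(\mathcal O_{m,n})$, and as $\pi_{n+1}$ is the identity on $F_n$,
$$\mathcal O_{m,n+1}\cap F_n=\mathcal O_{m,n}.$$
So $\mathcal O_m=\bigcup_{n\ge m}\mathcal O_{m,n}$ is a valuation ring of $k$ with $\mathcal O_m\cap F_n=\mathcal O_{m,n}$. It is henselian, since $(k,\mathcal O_m)$ is the union of a chain of henselian valued fields. Write $w_m$ for its valuation. The residue maps $\pi_{m+1}\circ\cdots\circ\pi_n$ are the identity on $F_m$, so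
$$\mathcal O_m=F_m\oplus\mathfrak m_{w_m}.$$
The composite of more valuations has the smaller ring, so $\mathcal O_0\subseteq\mathcal O_1\subseteq\cdots$ and $\mathfrak m_{w_0}\supseteq\mathfrak m_{w_1}\supseteq\cdots$. As $F_m\subseteq\mathcal O_m$, we have $\bigcup_m\mathcal O_m=k$.

Put $w=w_0$ and $\mathcal O=\mathcal O_0$. Then $k$ is perfect, and $w$ is henselian with residue field $F_0$. It is non-trivial because $\mathcal O\cap F_1=\mathcal O_{v_1}\not\ni t_1^{-1}$. In particular (1) fails for $k$.

**Lemma 8.1.** S1, S2 and S3 hold in $k$ with $\mathcal O=\mathcal O_w$.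

*Proof.* **Step 1: reduce S1 and S3 to $d\in F_0^\times$.** Let $d\in\mathcal O^\times$ have residue $d_0\in F_0^\times$. Then $d/d_0\in1+\mathfrak m_w$, so $d=d_0f^{q-1}$ with $f\in1+\mathfrak m_w$ by Lemma 4.1(iv). By (4.1), $b\in g\mathcal O+\wp_d(k)$ iff $fb\in g\mathcal O+\wp_{d_0}(k)$, for every $g\in k^\times$. So S1 and S3 for $d_0$ imply them for $d$. From now on let $d\in D_m$, $m\ge1$. We show that the threshold of $d$ is the ring $\mathcal O_{m-1}$.

**Step 2: something is missed, even modulo $\mathcal O_{m-1}$.** We claim
$$t_m^{-1}\notin\mathcal O_{m-1}+\wp_d(k).\tag{8.1}$$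
Suppose $t_m^{-1}=r+\wp_d(z)$ with $r\in\mathcal O_{m-1}$ and $r,z\in F_n$, $n\ge m$. If $n>m$, we descend. We have $r\in\mathcal O_{m-1,n}\subseteq\mathcal O_{v_n}$ and $t_m\in F_{n-1}^\times$, so $v_n(\wp_d(z))\ge0$, and $v_n(z)\ge0$ by Lemma 4.1(i). Applying $\pi_n$, which is the identity on $F_{n-1}$, gives $t_m^{-1}=\pi_n(r)+\wp_d(\pi_n(z))$ with $\pi_n(r)\in\mathcal O_{m-1,n-1}$. Repeating this, we arrive at $n=m$. There $\mathcal O_{m-1,m}=\mathcal O_{v_m}$, and the equation contradicts (B) of Lemma 7.2.

**Step 3: S1 and S2.** S1 for $d$ follows from (8.1), as $\mathcal O\subseteq\mathcal O_{m-1}$. For S2, let $g\in k^\times$. Choose $m\ge1$ with $g\in\mathcal O_{m-1}$, and any $d\in D_m$. Then $g\mathcal O\subseteq\mathcal O_{m-1}$, and $b=t_m^{-1}$ works by (8.1).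

**Step 4: at the levels $i\ne m$ nothing is missed.** For $i\ne m$ we have $d\notin D_i$, so (A) of Lemma 7.2 gives $F_i=F_{i-1}+\wp_d(F_i)$. Going down from level $n$ to level $m$, and from level $m-1$ to level $0$, we get
$$k=F_m+\wp_d(k),\qquad F_{m-1}\subseteq F_0+\wp_d(k).\tag{8.2}$$
Moreover $\mathfrak m_{w_{m-1}}\subseteq\mathfrak m_w\subseteq\wp_d(k)$ by Lemma 4.1(iii). Hence
$$\mathcal O_{m-1}=F_{m-1}+\mathfrak m_{w_{m-1}}\subseteq\mathcal O+\wp_d(k).\tag{8.3}$$

**Step 5: the threshold is exactly $\mathcal O_{m-1}$.** We show, for $b\notin\mathcal O+\wp_d(k)$ and $g\in k^\times$: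
$$b\in g\mathcal O+\wp_d(k)\iff g\notin\mathcal O_{m-1}.\tag{8.4}$$
The right-hand side does not mention $b$, so (8.4) gives S3.

If $g\in\mathcal O_{m-1}$, then $g\mathcal O\subseteq\mathcal O_{m-1}\subseteq\mathcal O+\wp_d(k)$ by (8.3), so $g\mathcal O+\wp_d(k)\subseteq\mathcal O+\wp_d(k)$ does not contain $b$.

Now let $g\notin\mathcal O_{m-1}$, that is, $w_{m-1}(g)<0$. By (8.2) we may replace $b$, modulo $\wp_d(k)$, by some $x\in F_m$. Here $x\ne0$ since $b\notin\wp_d(k)$. On $F_m$ the valuation $w_{m-1}$ is $v_m$, because $\mathcal O_{m-1}\cap F_m=\mathcal O_{v_m}$. We have $v_m(x)<0$: otherwise $x\in\mathcal O_{m-1}\subseteq\mathcal O+\wp_d(k)$, and then $b$ would lie there too. As in Example 4.3 we use (4.2): $x\in\rho_d^j(x)+\wp_d(k)$ for all $j\ge0$, with $\rho_d^j(x)\in F_m$ and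
$$w_{m-1}(\rho_d^j(x))=v_m(x)/q^j .$$

We compare this with $w_{m-1}(g)$. The group $v_mF_m=\mathbb Z[1/p]$ is a convex subgroup of $w_{m-1}k$, because it equals $w_{m-1}(\mathcal O_m^\times)$. To see the equality, note that $\mathcal O_m^\times=F_m^\times(1+\mathfrak m_{w_m})$ and $1+\mathfrak m_{w_m}\subseteq1+\mathfrak m_{w_{m-1}}$ has value $0$. To see convexity, let $0\le w_{m-1}(y)\le w_{m-1}(a)$ with $a\in\mathcal O_m^\times$. Then $y\in\mathcal O_{m-1}\subseteq\mathcal O_m$ and $y^{-1}=(a/y)\,a^{-1}\in\mathcal O_{m-1}\cdot\mathcal O_m\subseteq\mathcal O_m$, so $y\in\mathcal O_m^\times$.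

If $w_{m-1}(g)\in v_mF_m$, it is a negative element of $\mathbb Z[1/p]$, and we choose $j$ with $v_m(x)/q^j>w_{m-1}(g)$. If $w_{m-1}(g)\notin v_mF_m$, then, being negative, it lies below the whole convex subgroup, and $j=0$ works. In both cases $\rho_d^j(x)/g\in\mathfrak m_{w_{m-1}}\subseteq\mathcal O$. So $\rho_d^j(x)\in g\mathcal O$ and $b\in g\mathcal O+\wp_d(k)$. This proves (8.4). $\square$

## 9. End of the proof, and continuum many theories

*Proof of Theorem 3.1.* By Section 8 the field $k\supseteq F_0$ is perfect and carries the non-trivial henselian valuation $w$ with $kw=F_0$. The field $F_0$ is not t-henselian by (a), and S1–S3 hold for $\mathcal O_w$ by Lemma 8.1. So Proposition 5.1 gives (4) for $k$. That $F_0=\kappa(s)^{\mathrm{perf}}$ satisfies (a) and (b), for every perfect $\kappa\supseteq\mathbb F_q$, is Proposition 6.1. $\square$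

For every $p$ one can choose a power $q>2$ of $p$ and, say, $\kappa=\mathbb F_q$. So there is, for every prime $p$, a perfect field $k$ of characteristic $p$ that satisfies (4), hence (3) and (2), but not (1). The freedom in the choice of $\kappa$ gives many such fields.

**Corollary 9.1.** For every $p$ there are $2^{\aleph_0}$ pairwise non-elementarily-equivalent perfect henselian fields of characteristic $p$ satisfying (4).

*Proof.* Fix $q$ and let $\kappa$ run over the algebraic extensions of $\mathbb F_p$ (inside a fixed algebraic closure) that contain $\mathbb F_q$. There are $2^{\aleph_0}$ of them, and all are perfect. Let $k$ be the field of Theorem 3.1 for $F_0=\kappa(s)^{\mathrm{perf}}$. We show that $\mathrm{Th}(k)$ determines $\kappa$.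

First, $\kappa$ is relatively algebraically closed in $F_0$: if $a\in F_0$ is algebraic over $\kappa$, then some $a^{p^n}$ lies in $\kappa(s)$ and is algebraic over $\kappa$, hence lies in $\kappa$, and $a\in\kappa$ since $\kappa$ is perfect. Now let $f\in\mathbb F_p[X]$ be non-constant. If $f$ has a root in $k$, this root is algebraic over $\mathbb F_p$, so it lies in $\mathcal O_w$, and its residue is a root of $f$ in $F_0$, which then lies in $\kappa$. Conversely $\kappa\subseteq F_0\subseteq k$. So $f$ has a root in $k$ iff it has one in $\kappa$. Applying this to an irreducible polynomial of degree $n$ over $\mathbb F_p$, we see that $\mathrm{Th}(k)$ determines for which $n$ we have $\mathbb F_{p^n}\subseteq\kappa$. As $\kappa$ is the union of its finite subfields, $\mathrm{Th}(k)$ determines $\kappa$. $\square$
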